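\title{The Stanley depth of integral closures of powers of monomial ideals}

\begin{abstract}
Let $I$ be a nonzero proper monomial ideal in a polynomial ring $S$ in $n$ variables over a field, and let $\ell(I)$ be its analytic spread. We prove that $\operatorname{sdepth}(\overline{I^k})\ge n-\ell(I)+1$ and $\operatorname{sdepth}(S/\overline{I^k})\ge n-\ell(I)$ for every $k\ge 1$, and that both inequalities are equalities for all large $k$. This answers a question from a paper of Seyed Fakhari. The lower bounds are statements about partitions of the lattice points of a polyhedron into translated orthants; they are proved by sweeping a slightly shifted polyhedron and by induction on sections of its facets. The upper bounds come from counting lattice points near a compact face of the Newton polyhedron.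
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb K$ be a field, let $S=\mathbb K[x_1,\dots,x_n]$ with $n\ge1$, and let $\mathfrak m=(x_1,\dots,x_n)$. Let $M$ be a finitely generated $\mathbb Z^n$-graded $S$-module. For a nonzero homogeneous element $u\in M$ and a set $Z$ of variables, let $u\mathbb K[Z]$ be the $\mathbb K$-span of the elements $uv$, where $v$ is a monomial in $\mathbb K[Z]$. If $u\mathbb K[Z]$ is a free $\mathbb K[Z]$-module, it is called a \emph{Stanley space of dimension} $|Z|$. A \emph{Stanley decomposition} $\mathcal D$ of $M$ is a decomposition of the vector space $M$ as a finite direct sum of Stanley spaces, and $\operatorname{sdepth}(\mathcal D)$ is the smallest dimension of a space in $\mathcal D$. The \emph{Stanley depth} of $M$ is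
\[
\operatorname{sdepth}(M)=\max\{\operatorname{sdepth}(\mathcal D):\mathcal D\text{ is a Stanley decomposition of }M\},
\]
with the convention $\operatorname{sdepth}(0)=\infty$. For a monomial ideal or its quotient ring, a Stanley decomposition sorts the monomials into finitely many families $x^b\mathbb K[Z]$, and the Stanley depth is the number of free variables that can be granted to all families at once. Thus $\operatorname{sdepth}(S)=n$, and a nonzero module of finite length has Stanley depth $0$. Ordinary depth takes the same values on these modules, and it is natural to compare the two invariants in general.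

The integral closure $\overline J$ of an ideal $J$ consists of the $f\in S$ that satisfy an equation $f^r+c_1f^{r-1}+\dots+c_r=0$ with $c_i\in J^i$. The \emph{analytic spread} $\ell(I)$ of a monomial ideal $I$ is the Krull dimension of the fiber cone $\bigoplus_{k\ge0}I^k/\mathfrak mI^k$; it measures how fast the number of generators of $I^k$ grows. A theorem of Hoa and Trung states that every monomial ideal $I$ satisfies
\begin{equation}\label{eq:HT}
\lim_{k\to\infty}\operatorname{depth}(S/\overline{I^k})=n-\ell(I).
\end{equation}
The following question comes from \cite{SF}.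
\begin{quote}
Let $I$ be a monomial ideal with $0\ne I\ne S$. Is it true that $\operatorname{sdepth}(\overline{I^k})\ge n-\ell(I)+1$ and $\operatorname{sdepth}(S/\overline{I^k})\ge n-\ell(I)$ for every $k\gg0$?
\end{quote}
For a monomial ideal $J$ with $0\ne J\ne S$, the projective dimension of $J$ is one less than that of $S/J$, so $\operatorname{depth}J=\operatorname{depth}(S/J)+1$ by the Auslander--Buchsbaum formula. In view of \eqref{eq:HT}, the question therefore asks whether $\operatorname{sdepth}M\ge\operatorname{depth}M$ holds for $M=\overline{I^k}$ and $M=S/\overline{I^k}$ when $k$ is large.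

The two extreme values of $\ell(I)$ are easy to test. If $I=(x^a)$ is principal, the fiber cone is a polynomial ring in one variable, so $\ell(I)=1$. Here $\overline{I^k}=x^cS$ with $c=ka$, which has Stanley depth $n$. Sorting the monomials $x^b$ not divisible by $x^c$ by the first index $i$ with $b_i<c_i$ and by the value $s=b_i$ decomposes $S/x^cS$ into the spaces $x_1^{c_1}\cdots x_{i-1}^{c_{i-1}}x_i^{s}\,\mathbb K[x_j:j\ne i]$ with $0\le s<c_i$, all of dimension $n-1$; dimension $n$ is impossible because $x^c$ annihilates the module. If $I=\mathfrak m$, the fiber cone is isomorphic to $S$, so $\ell(I)=n$, and $S/\mathfrak m^k$ has finite length, hence Stanley depth $0$. In these cases the proposed bounds are attained, which suggests that they give the exact values, at least for large $k$. This is what we prove; moreover, the lower bounds need no assumption on $k$.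

Throughout the paper, $I$ is a monomial ideal with $0\ne I\ne S$, and $\ell=\ell(I)$.

\begin{theorem}\label{thm:lower}
For every $k\ge1$,
\[
\operatorname{sdepth}(\overline{I^k})\ge n-\ell+1\qquad\text{and}\qquad\operatorname{sdepth}(S/\overline{I^k})\ge n-\ell .
\]
More generally, $\operatorname{sdepth}(\overline{I^k}/\overline{I^m})\ge n-\ell$ for all integers $0\le k<m$, where $\overline{I^0}=S$.
\end{theorem}

In particular, if $I$ is integrally closed, then $\operatorname{sdepth}(I)\ge n-\ell(I)+1$ and $\operatorname{sdepth}(S/I)\ge n-\ell(I)$.

\begin{theorem}\label{thm:upper}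
For each $k$ let $J_k$ be any monomial ideal with $I^k\subseteq J_k\subseteq\overline{I^k}$. There is a number $k_0$, depending only on $I$, such that $\operatorname{sdepth}(J_k)\le n-\ell+1$ and $\operatorname{sdepth}(S/J_k)\le n-\ell$ for all $k\ge k_0$. Hence, for all $k\gg0$,
\[
\operatorname{sdepth}(\overline{I^k})=n-\ell+1,\qquad
\operatorname{sdepth}(S/\overline{I^k})=n-\ell=\lim_{j\to\infty}\operatorname{depth}(S/\overline{I^j}).
\]
\end{theorem}

Both theorems are statements about lattice points. The exponents of the monomials in $\overline{I^k}$ are the lattice points of $kP$, where $P$ is the Newton polyhedron of $I$; Stanley spaces become translated coordinate orthants of $\mathbb N^n$, which we call blocks (Section~\ref{sec:prelim}); and $\ell=\lambda+1$, where $\lambda$ is the largest dimension of a compact face of $P$ (Section~\ref{sec:spread}). So the claim for the ideal is that $n-\lambda$ is the best possible block dimension for the lattice points of $kP$. One can see why it cannot be larger. Let $F$ be a compact face of dimension $\lambda$, and measure height by a linear form with positive coefficients whose minimum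 on $P$ is attained exactly on $F$. The face $kF$ contains on the order of $k^\lambda$ lattice points. They have minimal height in $kP$, so each is the corner of a block of its own. A block of dimension $s$ puts about $D^s$ points within height $D$ above its corner, whereas the part of $kP$ within height $D$ above $kF$ has volume only about $k^\lambda D^{n-\lambda}$. Hence $s\le n-\lambda$ when $k$ is large. Section~\ref{sec:upper} makes this count precise and gives a companion argument for the quotient.

The lower bounds require a construction. We cover the polyhedron by lines parallel to the first axis, group the lines by the facet through which they enter, and partition each group by induction, using sections of that facet. Section~\ref{sec:example} does this by hand for $I=(x_1,x_2x_3)$, Section~\ref{sec:tools} proves the two lemmas that the general case needs, and Section~\ref{sec:parallel} carries out the induction. For quotients, Section~\ref{sec:radial} replaces the parallel lines by the family of dilates $tP$.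

\section{Blocks and polyhedra}\label{sec:prelim}

We write $\mathbb N=\{0,1,2,\dots\}$ and $[n]=\{1,\dots,n\}$. For $A\subseteq[n]$ let $p_A:\mathbb R^n\to\mathbb R^A$ be the coordinate projection and $v_A=p_A(v)$. We also regard $\mathbb R^A$ and $\mathbb N^A$ as the sets of vectors in $\mathbb R^n$ and $\mathbb N^n$ whose coordinates outside $A$ vanish. Inequalities between vectors are meant coordinatewise.

\subsection*{Blocks}
For $b\in\mathbb N^n$ and $Z\subseteq[n]$, the set $b+\mathbb N^Z$ is a \emph{block of dimension} $|Z|$ with \emph{corner} $b$.

\begin{lemma}\label{lem:blocks}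
Let $J'\subseteq J$ be monomial ideals and $E=\{b\in\mathbb N^n:x^b\in J\setminus J'\}$. Then $\operatorname{sdepth}(J/J')\ge s$ if and only if $E$ is a finite disjoint union of blocks of dimension at least $s$.
\end{lemma}

\begin{proof}
If $E=\emptyset$, both statements hold by convention. In general, the component of $J/J'$ of degree $b$ is spanned by the class of $x^b$ if $b\in E$ and is zero otherwise. So a nonzero homogeneous element $u$ is a scalar multiple of the class of some $x^b$ with $b\in E$. The elements $ux^z$ with $z\in\mathbb N^Z$ have distinct degrees, so $u\mathbb K[x_i:i\in Z]$ is free exactly when none of them vanishes, that is, when $b+\mathbb N^Z\subseteq E$. Finitely many such spaces have direct sum $J/J'$ exactly when each $b\in E$ lies in exactly one of the corresponding blocks.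
\end{proof}

\subsection*{Polyhedra}
A polyhedron is a set $P=\{a\in\mathbb R^n:u_i\cdot a\ge\beta_i,\ 1\le i\le r\}$. Its dimension is that of its affine hull $\operatorname{aff}P$, and its relative interior is its interior in $\operatorname{aff}P$. We use the following textbook facts about a nonempty polyhedron $P$.
\begin{enumerate}
\item[(P1)] The \emph{recession cone} $\operatorname{rec}P=\{z:u_i\cdot z\ge0\text{ for all }i\}$ is the set of $z$ such that $a+tz\in P$ for all $t\ge0$, for one (equivalently, every) $a\in P$. The polyhedron $P$ is compact if and only if $\operatorname{rec}P=\{0\}$, and $\operatorname{rec}(P\cap P')=\operatorname{rec}P\cap\operatorname{rec}P'$ if $P\cap P'\ne\emptyset$.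
\item[(P2)] A \emph{face} of $P$ is a nonempty set of the form $\{a\in P:w\cdot a=\min_Pw\}$; the choice $w=0$ gives $P$. There are finitely many faces. A face of a face is a face, a nonempty intersection of faces is a face, and a face properly contained in another has smaller dimension. Every $x\in P$ lies in the relative interior of exactly one face, which is obtained by turning into equations the inequalities $u_i\cdot a\ge\beta_i$ that are tight at $x$.
\item[(P3)] If $\operatorname{rec}P$ contains no line, then $P$ has vertices and is the sum of their convex hull and $\operatorname{rec}P$. Conversely, for a finite nonempty set $V$, the set $\operatorname{conv}V+\mathbb R^n_{\ge0}$ is a polyhedron with recession cone $\mathbb R^n_{\ge0}$ and with vertices in $V$; if $V\subset\mathbb Q^n$, it can be defined by inequalities with integer coefficients. A nonempty polyhedron defined by rational inequalities contains a rational point.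
\item[(P4)] Let $\dim P=n$ and $P\ne\mathbb R^n$. The \emph{facets} are the faces of dimension $n-1$. Each facet $F$ is the set of minimizers on $P$ of a vector $w_F\ne0$, unique up to a positive factor, and with $\varphi_F=\min_Pw_F$ one has $P=\{a:w_F\cdot a\ge\varphi_F\text{ for all facets }F\}$.
\end{enumerate}

Let $\mathcal C_n$ be the class of nonempty polyhedra $P\subseteq\mathbb R^n$ with $\operatorname{rec}P=\mathbb R^n_{\ge0}$; the class $\mathcal C_0$ consists of the one-point space $\mathbb R^0$. A member of $\mathcal C_n$ need not be rational and need not lie in $\mathbb R^n_{\ge0}$. This freedom is needed, because our induction produces sections of Newton polyhedra that have been shifted by small real vectors. By (P3), every $P\in\mathcal C_n$ has a vertex, so we can define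
\[
\lambda(P)=\max\{\dim G:G\text{ is a compact face of }P\}\ge0 .
\]
For $t>0$ and $v\in\mathbb R^n$, the polyhedron $tP+v$ lies in $\mathcal C_n$, its faces are the sets $tG+v$, and $\lambda(tP+v)=\lambda(P)$.

Let $n\ge1$ and $P\in\mathcal C_n$. Then $P$ contains a translate of $\mathbb R^n_{\ge0}$ and $P\ne\mathbb R^n$, so (P4) applies; also $P$ is not compact, so $\lambda(P)\le n-1$. If $w$ has a minimum on $P$, then $w\ge0$, since $P+\mathbb R^n_{\ge0}\subseteq P$. The face $G$ of minimizers of $w$ is the intersection of $P$ with a hyperplane orthogonal to $w$ (or $G=P$ if $w=0$), so (P1) gives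
\begin{equation}\label{eq:rec}
\operatorname{rec}G=\mathbb R^n_{\ge0}\cap w^\perp=\mathbb R^{Z}_{\ge0},\qquad Z=\{i:w_i=0\}.
\end{equation}
Thus $G$ is compact if and only if $w>0$, and a noncompact face has some $e_i$ in its recession cone. For a facet $F$ we always write $A=\operatorname{supp}(w_F)\ne\emptyset$ and $Z=[n]\setminus A$. By \eqref{eq:rec} and (P3), $F$ is the sum of a polytope and $\mathbb R^Z_{\ge0}$, so $p_A(F)$ is bounded.

\subsection*{The Newton polyhedron}
Let $a_1,\dots,a_g$ be the exponents of the minimal monomial generators of $I$. The \emph{Newton polyhedron} $NP(I)$ is the convex hull of the exponents of all monomials in $I$, and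
\[
NP(I)=\operatorname{conv}\{a_1,\dots,a_g\}+\mathbb R^n_{\ge0}.
\]
By (P3), $P=NP(I)$ lies in $\mathcal C_n$ and its vertices are among the $a_j$. It is contained in $\mathbb R^n_{\ge0}$, and $0\notin P$: a convex combination of nonnegative vectors vanishes only if one of them does, and $1\notin I$. The ideal $\overline{I^k}$ is spanned by the monomials $x^a$ with $a\in kP\cap\mathbb N^n$; see \cite[Prop.~1.4.6]{HS}.

\section{Analytic spread and compact faces}\label{sec:spread}

In this section $P=NP(I)$ and $\lambda=\lambda(P)$. A compact face of $P$ supplies many monomials of $I^k$ of the lowest possible weight. This fact is used here and again in Section~\ref{sec:upper}.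

\begin{lemma}\label{lem:face}
Let $F$ be a compact face of $P$ with $\dim F=\lambda$. There are $w\in\mathbb Z^n_{>0}$ and an integer $\varphi>0$ such that $w\cdot a\ge\varphi$ for all $a\in P$, with equality exactly on $F$. For every $k\ge1$, the number of monomials $x^b\in I^k$ with $w\cdot b=k\varphi$ is at least $\binom{k+\lambda}{\lambda}\ge k^\lambda/\lambda!$.
\end{lemma}

\begin{proof}
Define $P$ by inequalities $u_i\cdot a\ge\beta_i$ with integer coefficients, and let $w$ be the sum of those $u_i$ whose inequality is tight at a fixed relative interior point of $F$. By (P2), $F$ is the set of minimizers of $w$ on $P$, and $w>0$ by \eqref{eq:rec}. The vertices of $F$ are vertices of $P$, hence nonzero vectors among the $a_j$; so $\varphi=\min_Pw$ is a positive integer. Since $F$ is the convex hull of its vertices, it has affinely independent vertices $v_0,\dots,v_\lambda$. The vectors $\sum_ik_iv_i$ with $k_i\in\mathbb N$ and $\sum_ik_i=k$ are exponents of monomials in $I^k$ and have $w$-degree $k\varphi$. They are distinct because the vectors $(v_i,1)$ are linearly independent, and their number is $\binom{k+\lambda}{\lambda}=\prod_{i=1}^{\lambda}(k+i)/i$.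
\end{proof}

The next result is due to Bivi\`a-Ausina \cite{BA}; we include a proof for completeness.

\begin{proposition}\label{prop:spread}
$\ell(I)=\lambda(NP(I))+1$.
\end{proposition}

\begin{proof}
Let $\mathcal F=\bigoplus_k\mathcal F_k$ with $\mathcal F_k=I^k/\mathfrak mI^k$, and let $f_j\in\mathcal F_1$ be the class of $x^{a_j}$. Then $\mathcal F_0=\mathbb K$, the $f_j$ generate $\mathcal F$ as a $\mathbb K$-algebra, and the classes of the monomials in $I^k\setminus\mathfrak mI^k$ form a basis of $\mathcal F_k$.

\emph{The inequality $\ell\ge\lambda+1$.} For a graded $\mathbb K$-algebra of dimension $\ell$ generated in degree one, $\dim_{\mathbb K}\mathcal F_k$ agrees for large $k$ with a polynomial of degree $\ell-1$ (the zero polynomial if $\ell=0$). Take $w$ and $\varphi$ as in Lemma~\ref{lem:face}. Monomials of $I^k$ have exponents in $kP$, hence $w$-degree at least $k\varphi$; as $w>0$, monomials of $\mathfrak mI^k$ have $w$-degree greater than $k\varphi$. So the monomials counted in Lemma~\ref{lem:face} lie outside $\mathfrak mI^k$, and $\dim_{\mathbb K}\mathcal F_k\ge k^\lambda/\lambda!$. Therefore $\ell-1\ge\lambda$.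

\emph{The inequality $\ell\le\lambda+1$.} The point is that generators whose exponents do not lie on a common compact face have a nilpotent product in $\mathcal F$. Let $\mathfrak p$ be a prime of $\mathcal F$ with $\dim\mathcal F/\mathfrak p=\ell$, and let $T=\{j:f_j\notin\mathfrak p\}$. Since $\ell\ge1$, we have $\mathcal F/\mathfrak p\neq\mathbb K$, so $T\ne\emptyset$. The product $f=\prod_{j\in T}f_j$ is not in $\mathfrak p$, hence not nilpotent. Let $q=\frac1{|T|}\sum_{j\in T}a_j$, and let $G$ be the face of $P$ with $q$ in its relative interior. An inequality valid on $P$ that is tight at the average $q$ is tight at each $a_j$ with $j\in T$, so these $a_j$ lie in $G$ by (P2).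

Suppose that $G$ is not compact. Then $e_i\in\operatorname{rec}G$ for some $i$, so $e_i$ is parallel to $\operatorname{aff}G$, and $q-\eta e_i\in G$ for a small rational $\eta>0$. The pairs $(\mu,z)\in\mathbb R^g_{\ge0}\times\mathbb R^n_{\ge0}$ with $\sum_j\mu_j=1$ and $q-\eta e_i=\sum_j\mu_ja_j+z$ form a nonempty rational polyhedron; choose a rational pair. Let $N\ge1$ be a multiple of $|T|$ such that $N\mu$, $Nz$ and $N\eta$ are integral. Then
\[
\prod_{j\in T}\bigl(x^{a_j}\bigr)^{N/|T|}=x^{Nq}=x_i^{N\eta}\,x^{Nz}\prod_{j=1}^g\bigl(x^{a_j}\bigr)^{N\mu_j}\in\mathfrak mI^N ,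
\]
so $f^{N/|T|}=0$ in $\mathcal F$, a contradiction. Hence $G$ is compact and $\dim G\le\lambda$.

The fiber cone is the quotient of the ring $\mathcal R=\bigoplus_kI^kt^k\subseteq S[t]$ by $\mathfrak m\mathcal R$, and the subring $B=\mathbb K[x^{a_j}t:j\in T]$ of $\mathcal R$ maps onto $\mathcal F/\mathfrak p$, which is generated by the images of the $f_j$ with $j\in T$. The ring $B$ is a domain generated by monomials, so its dimension equals its transcendence degree, which is the rank of the set of vectors $(a_j,1)$, $j\in T$. These vectors lie in $\operatorname{aff}G\times\{1\}$, so $\ell\le\dim B\le\dim G+1\le\lambda+1$.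
\end{proof}

By Lemma~\ref{lem:blocks} and Proposition~\ref{prop:spread}, Theorem~\ref{thm:lower} asks for partitions of $kP\cap\mathbb N^n$ into blocks of dimension at least $n-\lambda$, and of the differences of such sets into blocks of dimension at least $n-1-\lambda$.

\section{An example in three variables}\label{sec:example}

Let $n=3$ and $I=(x_1,x_2x_3)$. Then
\[
P=\{a\ge0:\ a_1+a_2\ge1,\ a_1+a_3\ge1\}.
\]
Indeed, both generators satisfy these inequalities, and a solution $a$ dominates $e_1$ if $a_1\ge1$ and dominates $a_1e_1+(1-a_1)(e_2+e_3)$ if $a_1<1$. The segment from $e_1$ to $e_2+e_3$ is the face on which $2a_1+a_2+a_3$ is minimal, and $P$ has no other vertices, so $\lambda=1$. We must partition $kP\cap\mathbb N^3$ into finitely many blocks of dimension at least $2$.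

Cover $\mathbb N^3$ by the lines parallel to $e_1$. The line over $(b_2,b_3)\in\mathbb N^2$ enters $kP$ at height $t=\max(0,k-b_2,k-b_3)$ and stays in $kP$ from then on, so its lattice points in $kP$ form a block of dimension $1$. These blocks are too small and infinitely many, so lines have to be bundled, and only lines that start at the same height can form one block. The three terms of the maximum correspond to the facets $F_0$, $F_2$, $F_3$ of $kP$ that lie in the planes $a_1=0$, $a_1+a_2=k$ and $a_1+a_3=k$. On $F_2$ the height $k-b_2$ does not depend on $b_3$, because the normal vector $(1,1,0)$ does not involve the third coordinate. So the lines with a fixed $b_2=c$ that enter through $F_2$ start at a common height, and they are parametrized by the lattice points of the section of $F_2$ over $a_2=c$, which is the half-line $b_3\ge c$. This half-line is a block of dimension $1$, and together with the direction $e_1$ it gives a block of dimension $2$.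

The difficulty is ties. A line with $b_2=b_3<k$ enters through the compact edge $F_2\cap F_3$. It must not be counted twice, and it cannot be left alone, since it has dimension $1$. Here one could break the tie by hand; in general we need a rule after which each group of lines is still described by the lattice points of a polyhedron in some $\mathcal C_r$, so that induction applies. Such a rule is obtained by moving the polyhedron. Let $\varepsilon>0$ with $\varepsilon_2<\varepsilon_3$ and $\varepsilon_1+\varepsilon_3<1$. Since all inequalities have integer coefficients, $kP-\varepsilon$ has the same points in $\mathbb N^3$ as $kP$, and the line over $(b_2,b_3)$ now enters at height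
\[
t=-\varepsilon_1+\max\bigl(0,\ k-b_2-\varepsilon_2,\ k-b_3-\varepsilon_3\bigr).
\]
For integers $b_2,b_3$ the three terms are distinct. The maximum is the second term if $b_2\le b_3$ and $b_2<k$, the third if $b_3<b_2$ and $b_3<k$, and the first if $b_2,b_3\ge k$; see Figure~\ref{fig:sweep}. Rounding the heights up, we obtain
\[
\overline{I^k}=\bigoplus_{c=0}^{k-1}x_1^{k-c}x_2^cx_3^c\,\mathbb K[x_1,x_3]\ \oplus\ \bigoplus_{c=0}^{k-1}x_1^{k-c}x_2^{c+1}x_3^c\,\mathbb K[x_1,x_2]\ \oplus\ x_2^kx_3^k\,S ,
\]
a Stanley decomposition into spaces of dimension at least $2=n-\lambda$.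

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!20] (2,2) rectangle (4.6,4.6);
\foreach \x in {0,...,4} \foreach \y in {0,...,4} \fill (\x,\y) circle (1.6pt);
\foreach \x in {0,...,4} {\node at (\x,-0.75) {\scriptsize $\x$}; \node at (-0.75,\x) {\scriptsize $\x$};}
\node at (4.6,-0.75) {$b_2$}; \node at (-0.75,4.6) {$b_3$};
\draw[thick,->] (0,0) -- (0,4.6) node[above] {\scriptsize $b_1\ge2$};
\draw[thick,->] (1,1) -- (1,4.6) node[above] {\scriptsize $b_1\ge1$};
\draw[thick,->] (1,0) -- (4.6,0) node[right] {\scriptsize $b_1\ge2$};
\draw[thick,->] (2,1) -- (4.6,1) node[right] {\scriptsize $b_1\ge1$};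
\node[above] at (3.3,4.6) {\scriptsize $b_1\ge0$};
\draw[dashed] (-0.15,-0.4) -- (1.85,1.6) -- (1.85,4.6);
\draw[dashed] (1.85,1.6) -- (4.6,1.6);
\node at (0.5,3.5) {$F_2$}; \node at (3.5,0.5) {$F_3$}; \node at (3.5,3.5) {$F_0$};
\end{tikzpicture}
\caption{A Stanley decomposition of $\overline{I^2}$ for $I=(x_1,x_2x_3)$, seen along the $b_1$-axis. Each dot $(b_2,b_3)$ stands for a line parallel to that axis. The dashed lines are projections of edges of the slightly shifted polyhedron $2P-\varepsilon$; they miss all dots and separate the lines by the facet $F_0$, $F_2$ or $F_3$ through which they enter. The four arrows and the shaded quadrant are the five bundles of lines; each label gives the range of $b_1$ in the resulting block.}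
\label{fig:sweep}
\end{figure}

The dimension count behind the example is the following. Passing from $F_2$ to its section removes the two coordinates in the support of the normal vector, but it also lowers $\lambda$ by one: the compact edge meets the section in a single point. The difference between the dimension of the ambient space and $\lambda$ drops from $3-1$ to $1-0$, that is, by one only, and the direction $e_1$ restores this loss.

\section{Shifts and sections}\label{sec:tools}

The example used two facts: a small shift does not change the lattice points in $\mathbb N^n$, and a section of a facet has small compact faces. We prove them for the class $\mathcal C_n$.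

\begin{lemma}\label{lem:shift}
Let $n\ge1$ and $P\in\mathcal C_n$. There is $\delta>0$ such that $(P-\varepsilon)\cap\mathbb N^n=P\cap\mathbb N^n$ for all $\varepsilon\in(0,\delta)^n$.
\end{lemma}

\begin{proof}
The inclusion $\supseteq$ holds for all $\varepsilon\ge0$ because $P+\mathbb R^n_{\ge0}\subseteq P$. Let $F$ be a facet. If $b\in\mathbb N^n$ and $w_F\cdot b<\varphi_F$, then the coordinates of $b$ in the support of $w_F\geq 0$ are bounded, so $w_F\cdot b$ takes only finitely many values below $\varphi_F$. Hence there is $\gamma>0$ such that $w_F\cdot b<\varphi_F$ implies $w_F\cdot b\le\varphi_F-\gamma$, for all facets $F$ and all $b\in\mathbb N^n$. Choose $\delta$ so that $w_F\cdot\varepsilon<\gamma$ for all $F$ and all $\varepsilon\in(0,\delta)^n$. If $b\in\mathbb N^n\setminus P$, some $F$ has $w_F\cdot b<\varphi_F$, so $w_F\cdot(b+\varepsilon)<\varphi_F$ and $b\notin P-\varepsilon$.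
\end{proof}

The restriction to $\mathbb N^n$ matters: on $\mathbb Z^2$ the values of $(1,\sqrt2)\cdot b$ are dense. A countable union of proper affine subspaces of $\mathbb R^n$ has measure zero, so within the box $(0,\delta)^n$ we can still choose $\varepsilon$ outside any such union.

\begin{lemma}\label{lem:section}
Let $n\ge1$ and $P\in\mathcal C_n$. Let $F$ be a facet of $P$, with $A=\operatorname{supp}(w_F)$ and $Z=[n]\setminus A$. Let $c\in\mathbb R^A$ be such that $X=\{y\in\mathbb R^Z:(c,y)\in F\}$ is nonempty, and assume that $c\notin p_A(G)$ for every face $G$ of $P$ with $\dim p_A(G)\le|A|-2$. Then $X\in\mathcal C_{|Z|}$ and $\lambda(X)\le\lambda(P)-|A|+1$; equivalently,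
\[
|Z|-\lambda(X)\ge n-1-\lambda(P).
\]
\end{lemma}

\begin{proof}
Let $M=p_A^{-1}(c)$, an affine subspace with recession cone $\mathbb R^Z$, and identify $X$ with $F\cap M$. By (P1) and \eqref{eq:rec}, $\operatorname{rec}X=\mathbb R^Z_{\ge0}\cap\mathbb R^Z=\mathbb R^Z_{\ge0}$, so $X\in\mathcal C_{|Z|}$.

Let $H$ be a compact face of $F\cap M$, let $x$ be a point in its relative interior, and let $G$ be the face of $F$ with $x$ in its relative interior; $G$ is a face of $P$. The polyhedron $F\cap M$ is defined by the inequalities of $F$ and the equations of $M$. Turning the inequalities that are tight at $x$ into equations gives $G\cap M$, so $H=G\cap M$ by (P2). Since $\operatorname{rec}G\subseteq\operatorname{rec}F\subseteq\mathbb R^Z$, we get $\operatorname{rec}G=\operatorname{rec}G\cap\mathbb R^Z=\operatorname{rec}H=\{0\}$. So $G$ is compact and $\dim G\le\lambda(P)$. This is the step that needs $Z$ to be the complement of the support of $w_F$: the section keeps all unbounded directions of $F$.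

As $c=p_A(x)\in p_A(G)$, the hypothesis gives $\dim p_A(G)\ge|A|-1$. The affine map $p_A$ sends $\operatorname{aff}G$ onto $\operatorname{aff}p_A(G)$, and its fiber over $c$ is $\operatorname{aff}G\cap M\supseteq H$. Therefore
\[
\dim H\le\dim G-\dim p_A(G)\le\lambda(P)-(|A|-1).\qedhere
\]
\end{proof}

\section{The parallel sweep}\label{sec:parallel}

\begin{theorem}\label{thm:parallel}
Let $n\ge0$ and $P\in\mathcal C_n$. Then $P\cap\mathbb N^n$ is a finite disjoint union of blocks of dimension at least $n-\lambda(P)$.
\end{theorem}

\begin{proof}
We use induction on $n$. For $n=0$, the set $P\cap\mathbb N^0$ is one block of dimension $0$, and $\lambda(P)=0$. Let $n\ge1$ and $\lambda=\lambda(P)$.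

\emph{Step 1: a generic shift.} We want every lattice line parallel to $e_1$ to enter through a single facet, and we want Lemma~\ref{lem:section} to apply to all sections that occur. Both follow from one condition on a polyhedron $Q\in\mathcal C_n$:
\begin{enumerate}
\item[$(\ast)$] for every $A\subseteq[n]$ with $1\in A$, every face $G$ of $Q$ with $\dim p_A(G)\le|A|-2$ and every $c\in\mathbb Z^{A\setminus\{1\}}$, the line $(0,c)+\mathbb Re_1$ in $\mathbb R^A$ does not meet $p_A(G)$.
\end{enumerate}
Let $Q=P-\varepsilon$. If the line $(0,c)+\mathbb Re_1$ meets $p_A(G-\varepsilon)$ for a face $G$ of $P$, then $\varepsilon_A\in\operatorname{aff}p_A(G)+\mathbb Re_1-(0,c)$. For $\dim p_A(G)\le|A|-2$ this is an affine subspace of $\mathbb R^A$ of dimension at most $|A|-1$, and there are countably many triples $(A,G,c)$. So some $\varepsilon$ in the box of Lemma~\ref{lem:shift} makes $(\ast)$ true for $P-\varepsilon$. Replacing $P$ by $P-\varepsilon$ changes neither $P\cap\mathbb N^n$ nor $\lambda$, so we may assume that $P$ itself satisfies $(\ast)$.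

\emph{Step 2: the entrance facet of a line.} Let $\mathcal B$ be the set of $\tilde b\in\mathbb N^{n-1}$ for which $\{t\in\mathbb R:(t,\tilde b)\in P\}$ is nonempty. For $\tilde b\in\mathcal B$ this set is a closed interval, unbounded above because $e_1\in\operatorname{rec}P$ and bounded below because $-e_1\notin\operatorname{rec}P$. Let $t(\tilde b)$ be its minimum. Then
\begin{equation}\label{eq:lines}
P\cap\mathbb N^n=\{(s,\tilde b):\tilde b\in\mathcal B,\ s\in\mathbb N,\ s\ge t(\tilde b)\}.
\end{equation}
At the point $(t(\tilde b),\tilde b)$ some facet inequality with $(w_F)_1>0$ is tight, since otherwise the first coordinate could be decreased slightly within $P$. Two distinct facets meet, if at all, in a face of dimension at most $n-2$, so by $(\ast)$ for $A=[n]$ the point lies in only one facet. Hence $\mathcal B$ is the disjoint union of the sets $\mathcal B_F=\{\tilde b\in\mathcal B:(t(\tilde b),\tilde b)\in F\}$ over the facets $F$ with $(w_F)_1>0$.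

\emph{Step 3: sections.} Fix such a facet $F$, and put $w=w_F$, $A=\operatorname{supp}(w)\ni1$ and $Z=[n]\setminus A$. Write $\tilde b=(c,y)$ with $c\in\mathbb N^{A\setminus\{1\}}$ and $y\in\mathbb N^Z$. Solving $w\cdot a=\varphi_F$ for the first coordinate gives a height that depends on $c$ alone:
\[
\tau(c)=\frac1{w_1}\Bigl(\varphi_F-\sum_{i\in A\setminus\{1\}}w_ic_i\Bigr),\qquad
X_{F,c}=\{y\in\mathbb R^Z:(\tau(c),c,y)\in F\}.
\]
For $y\in\mathbb N^Z$ we claim that $(c,y)\in\mathcal B_F$ if and only if $y\in X_{F,c}$, and that then $t(c,y)=\tau(c)$. If $(c,y)\in\mathcal B_F$, the equation of $F$ forces $t(c,y)=\tau(c)$, so $y\in X_{F,c}$. Conversely, if $(\tau(c),c,y)\in F\subseteq P$, then every smaller first coordinate violates the inequality of $F$, so $t(c,y)=\tau(c)$ and $(c,y)\in\mathcal B_F$.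

Since $p_A(F)$ is bounded, $X_{F,c}$ is nonempty for only finitely many $c$. For such $c$, the point $(\tau(c),c)\in\mathbb R^A$ lies on the line $(0,c)+\mathbb Re_1$, so $(\ast)$ gives the hypothesis of Lemma~\ref{lem:section}. Thus $X_{F,c}\in\mathcal C_{|Z|}$ and $|Z|-\lambda(X_{F,c})\ge n-1-\lambda$. As $|Z|<n$, the induction hypothesis partitions $X_{F,c}\cap\mathbb N^Z$ into finitely many blocks $y+\mathbb N^Y$ with $Y\subseteq Z$ and $|Y|\ge n-1-\lambda$.

\emph{Step 4: bundling.} Put $s(c)=\max(0,\lceil\tau(c)\rceil)$. By \eqref{eq:lines} and Step 3, the points of $P\cap\mathbb N^n$ on the lines over $\{c\}\times(y+\mathbb N^Y)$ form the block $(s(c),c,y)+\mathbb N^{\{1\}\cup Y}$, of dimension $1+|Y|\ge n-\lambda$. By Steps 2 and 3, the sets $\{c\}\times(y+\mathbb N^Y)$, taken over the finitely many pairs $(F,c)$ and the finitely many blocks for each pair, partition $\mathcal B$. So these blocks partition $P\cap\mathbb N^n$.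
\end{proof}

\section{The radial sweep and the proof of Theorem~\ref{thm:lower}}\label{sec:radial}

Let $P=NP(I)$, $E_0=\mathbb N^n$ and $E_j=jP\cap\mathbb N^n$ for $j\ge1$. A line parallel to $e_1$ can enter $kP$ and $mP$ through facets that do not correspond to each other, so the parallel sweep is not adapted to $E_k\setminus E_m$. But $kP$ and $mP$ are dilates of one polyhedron, and membership of a point in all dilates $tP$ is decided by one number, the largest $t$ for which the point lies in $tP$. We group the points by the facet $F$ such that the point lies in $tF$ for this $t$. As before, $t$ then depends only on the coordinates in the support of $w_F$, and the remaining coordinates range over a section. The direction of this sweep is not a coordinate direction, so it contributes nothing to the blocks; this accounts for the difference of one between the two bounds in Theorem~\ref{thm:lower}.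

\begin{example}
Let $I=(x_1,x_2x_3)$ and $\varepsilon$ be as in Section~\ref{sec:example}. The largest $t$ with $b+\varepsilon\in tP$ is $\min(b_1+b_2+\varepsilon_1+\varepsilon_2,\ b_1+b_3+\varepsilon_1+\varepsilon_3)$. The minimum is the first term if $b_2\le b_3$ and the second if $b_3<b_2$, and it lies in $[k,m)$ if and only if $k\le b_1+\min(b_2,b_3)<m$. So $E_k\setminus E_m$ is the disjoint union of the blocks $(c_1,c_2,c_2)+\mathbb N^{\{3\}}$ and $(c_1,c_2+1,c_2)+\mathbb N^{\{2\}}$ over all $(c_1,c_2)\in\mathbb N^2$ with $k\le c_1+c_2<m$. They have dimension $1=n-1-\lambda$.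
\end{example}

\begin{theorem}\label{thm:radial}
Let $P=NP(I)$, $\lambda=\lambda(P)$, and let $0\le k<m$ be integers. Then $E_k\setminus E_m$ is a finite disjoint union of blocks of dimension at least $n-1-\lambda$.
\end{theorem}

\begin{proof}
\emph{Step 1: a generic shift.} Dilation moves a face $G$ inside its linear span, so spans now play the role of the subspaces $\operatorname{aff}p_A(G)+\mathbb Re_1$. Choose $\varepsilon\in\mathbb R^n_{>0}$ so small that Lemma~\ref{lem:shift} applies to $mP$ and, if $k\ge1$, to $kP$, and such that
\begin{enumerate}
\item[$(\ast\ast)$] for every nonempty $A\subseteq[n]$, every face $G$ of $P$ with $\dim p_A(G)\le|A|-2$ and every $c\in\mathbb Z^A$, we have $c+\varepsilon_A\notin\operatorname{span}p_A(G)$.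
\end{enumerate}
Each span has dimension at most $|A|-1$, so only countably many proper affine subspaces are excluded.

\emph{Step 2: the facet of a point.} Since $P\subseteq\mathbb R^n_{\ge0}$ and $w_F\ge0$, all $\varphi_F$ are nonnegative, and since $0\notin P$, some $\varphi_F$ is positive. Let $b\in\mathbb N^n$ and $t>0$. Then $b+\varepsilon\in tP$ if and only if $w_F\cdot(b+\varepsilon)\ge t\varphi_F$ for all $F$, and facets with $\varphi_F=0$ impose no condition. So, with
\[
t^*(b)=\min\{w_F\cdot(b+\varepsilon)/\varphi_F:\varphi_F>0\}>0,
\]
we have $b+\varepsilon\in tP$ if and only if $t\le t^*(b)$. By the choice of $\varepsilon$, for $j\in\{k,m\}$ we have $b\in E_j$ if and only if $j\le t^*(b)$; for $j=0$ both statements are always true. Hence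
\begin{equation}\label{eq:window}
b\in E_k\setminus E_m\iff k\le t^*(b)<m .
\end{equation}
The point $(b+\varepsilon)/t^*(b)$ lies in $P$ and on a facet $F$ with $\varphi_F>0$, namely one that attains the minimum. If it lay on two facets, then $b+\varepsilon$ would lie in the span of a face of dimension at most $n-2$, contrary to $(\ast\ast)$ for $A=[n]$. Denote the unique facet by $F(b)$.

\emph{Step 3: sections.} Fix a facet $F$ with $\varphi_F>0$, and put $w=w_F$, $A=\operatorname{supp}(w)$ and $Z=[n]\setminus A$. For $c\in\mathbb N^A$ let
\[
\tau(c)=\frac{w_A\cdot(c+\varepsilon_A)}{\varphi_F}>0,\qquad X_{F,c}=\{y\in\mathbb R^Z:(c,y)\in\tau(c)F-\varepsilon\}.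
\]
Let $b=(c,y)$ with $y\in\mathbb N^Z$; note that $w\cdot(b+\varepsilon)=\tau(c)\varphi_F$. We claim that $F(b)=F$ if and only if $y\in X_{F,c}$, and that then $t^*(b)=\tau(c)$. If $F(b)=F$, then $w\cdot(b+\varepsilon)=t^*(b)\varphi_F$, so $t^*(b)=\tau(c)$ and $y\in X_{F,c}$. Conversely, if $b+\varepsilon\in\tau(c)F\subseteq\tau(c)P$, then $\tau(c)\le t^*(b)$, while $t^*(b)\le\tau(c)$ by the definition of $t^*$; so $t^*(b)=\tau(c)$ and $F(b)=F$.

By \eqref{eq:window}, $E_k\setminus E_m$ is the disjoint union of the sets $\{c\}\times(X_{F,c}\cap\mathbb N^Z)$ over the facets $F$ with $\varphi_F>0$ and the $c\in\mathbb N^A$ with $k\le\tau(c)<m$. There are finitely many such $c$, because $w_A\cdot c<m\varphi_F$ and $w_i>0$ for $i\in A$.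

\emph{Step 4: blocks.} The set $X_{F,c}$ is the section over $c$ of the facet $\tau(c)F-\varepsilon$ of the polyhedron $\tau(c)P-\varepsilon\in\mathcal C_n$, whose faces are the sets $\tau(c)G-\varepsilon$. If $c\in p_A(\tau(c)G-\varepsilon)$, then $c+\varepsilon_A\in\operatorname{span}p_A(G)$, so $(\ast\ast)$ gives the hypothesis of Lemma~\ref{lem:section}. Thus a nonempty $X_{F,c}$ lies in $\mathcal C_{|Z|}$ and satisfies $|Z|-\lambda(X_{F,c})\ge n-1-\lambda$. Theorem~\ref{thm:parallel} partitions $X_{F,c}\cap\mathbb N^Z$ into finitely many blocks $y+\mathbb N^Y$ with $|Y|\ge n-1-\lambda$, and the blocks $(c,y)+\mathbb N^Y$ partition $E_k\setminus E_m$.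
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
The set of exponents of $\overline{I^j}$ is $E_j$ for every $j\ge0$, and $\lambda(P)=\ell-1$ by Proposition~\ref{prop:spread}. For $k\ge1$ we have $kP\in\mathcal C_n$ and $\lambda(kP)=\ell-1$, so Theorem~\ref{thm:parallel} and Lemma~\ref{lem:blocks} give $\operatorname{sdepth}(\overline{I^k})\ge n-\ell+1$. For $0\le k<m$, Theorem~\ref{thm:radial} and Lemma~\ref{lem:blocks} give $\operatorname{sdepth}(\overline{I^k}/\overline{I^m})\ge n-1-(\ell-1)=n-\ell$. The case $k=0$ is the bound for $S/\overline{I^m}$.
\end{proof}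

\begin{remark}
The proof uses that \emph{all} lattice points of $kP$ are exponents, and the bound for quotients fails for ordinary powers. Let $I=(x^2,y^2,xyz)\subset S=\mathbb K[x,y,z]$. Since $(1,1,1)$ dominates the midpoint of $(2,0,0)$ and $(0,2,0)$, the vertices of $P$ are among these two points, and the segment between them is the face on which $a_1+a_2+a_3$ is minimal. So $\lambda=1$ and $n-\ell=1$. The monomial $u=x^{2k-1}y$ is not in $I^k$, since it has degree $2k$, does not involve $z$, and is not a product of squares. But $xu$, $yu=x^{2k-2}\cdot y^2\cdot x$ and $zu=x^{2k-2}\cdot xyz$ lie in $I^k$. So the only block that contains the exponent of $u$ and avoids the exponents of $I^k$ has dimension $0$, and $\operatorname{sdepth}(S/I^k)=0$ for all $k\ge1$.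
\end{remark}

\section{Upper bounds: proof of Theorem~\ref{thm:upper}}\label{sec:upper}

Let $P=NP(I)$ and $\lambda=\lambda(P)=\ell-1$, so $0\le\lambda\le n-1$. Fix $F$, $w$ and $\varphi$ as in Lemma~\ref{lem:face}; these choices depend only on $I$. Put $|w|=\sum_iw_i$. Let $k\ge1$, let $E$ be the set of exponents of the monomials in $J_k$, and let $T_0=\{b\in E:w\cdot b=k\varphi\}$. The two inclusions in the hypothesis enter as follows. From $J_k\subseteq\overline{I^k}$ we get $E\subseteq kP$, so $w\cdot b\ge k\varphi$ on $E$. From $I^k\subseteq J_k$ and Lemma~\ref{lem:face} we get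
\begin{equation}\label{eq:T0}
|T_0|\ge k^\lambda/\lambda! .
\end{equation}

\subsection*{The ideal}
For real $D\ge1$ let $T_D=\{b\in kP\cap\mathbb N^n:w\cdot b\le k\varphi+D\}$. We first bound the room available above $kF$.

\begin{lemma}\label{lem:room}
There is a constant $C$, depending only on $P$ and $\lambda$, such that $|T_D|\le Ck^\lambda D^{n-\lambda}$ whenever $k\ge D\ge1$.
\end{lemma}

\begin{proof}
Let $\delta$ be the largest Euclidean distance between two vertices of $P$, and fix a vertex $v_0$ of $F$. Let $b\in T_D$. By (P3), $b=k\sum_v\mu_vv+z$, where $v$ runs over the vertices of $P$, $\mu_v\ge0$, $\sum_v\mu_v=1$ and $z\ge0$. Then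
\[
D\ge w\cdot b-k\varphi=k\sum_{v\notin F}\mu_v(w\cdot v-\varphi)+w\cdot z .
\]
For $v\notin F$ the number $w\cdot v-\varphi$ is a positive integer, and $w_i\ge1$ for all $i$. Hence $k\sum_{v\notin F}\mu_v\le D$ and $\|z\|\le\sum_iz_i\le D$. The point $b'=k\sum_{v\in F}\mu_vv+k\sum_{v\notin F}\mu_vv_0$ lies in $kF$, and
\[
\|b-b'\|\le k\sum_{v\notin F}\mu_v\|v-v_0\|+\|z\|\le(\delta+1)D .
\]
The unit cubes $b+[0,1)^n$ with $b\in T_D$ are disjoint and have diameter $\sqrt n$, so they lie within distance $R=(\delta+1)D+\sqrt n$ of $kF$, and $|T_D|$ is at most the volume of the $R$-neighborhood of $kF$. Choose orthonormal coordinates centered at $kv_0$ whose first $\lambda$ axes are parallel to $\operatorname{aff}F$. As $kF$ lies within distance $k\delta$ of $kv_0$, every point of the neighborhood has its first $\lambda$ coordinates bounded in absolute value by $k\delta+R$ and the others by $R$. With $C_1=\delta+1+\sqrt n$ we have $R\le C_1D\le C_1k$, so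
\[
|T_D|\le\bigl(2(k\delta+R)\bigr)^\lambda(2R)^{n-\lambda}\le2^n(\delta+C_1)^\lambda C_1^{\,n-\lambda}\,k^\lambda D^{n-\lambda}.\qedhere
\]
\end{proof}

Let $s=n-\lambda+1$, and suppose that $E$ is partitioned into blocks of dimension at least $s$. Let $b\in T_0$, and let $b_0$ be the corner of the block that contains $b$. Then $b_0\le b$, and $w\cdot b_0\ge k\varphi=w\cdot b$ because $b_0\in E$; since $w>0$, this forces $b_0=b$. So the points $b\in T_0$ are the corners of pairwise disjoint blocks $b+\mathbb N^{Z_b}\subseteq E$ with $|Z_b|\ge s$. Choose $s$ indices in $Z_b$ and consider the points $b+z$, where the coordinates of $z$ at these indices range over $0,\dots,\lfloor D/|w|\rfloor$ and the others are $0$. Then $w\cdot z\le D$, so these points lie in $T_D$, and there are at least $(D/|w|)^s$ of them. By \eqref{eq:T0} and Lemma~\ref{lem:room}, for $k\ge D\ge1$,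
\[
\frac{k^\lambda}{\lambda!}\Bigl(\frac D{|w|}\Bigr)^{s}\le|T_D|\le Ck^\lambda D^{s-1},\qquad\text{that is,}\qquad D\le C\,\lambda!\,|w|^s .
\]
Fix $D\ge1$ with $D>C\lambda!\,|w|^s$; it depends only on $I$. For $k\ge D$ we have a contradiction, so $\operatorname{sdepth}(J_k)\le s-1=n-\ell+1$ by Lemma~\ref{lem:blocks}.

\subsection*{The quotient}
The points of $T_0$ do not belong to $\mathbb N^n\setminus E$, so they are not corners of blocks; they act instead as a sudden loss of points in degree $k\varphi$. A union of blocks of dimension at least $s$ has a counting function whose $s$-th difference is nonnegative. For $\mathbb N^n$ this difference grows with exponent $n-s-1$, and removing $E$ lowers it by about $k^\lambda$ in degree $k\varphi$. This is too much if $n-s-1<\lambda$. Generating functions make this precise.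

Let $s=n-\lambda$, so $1\le s\le n$, and suppose that $\mathbb N^n\setminus E$ is a finite disjoint union of blocks of dimension at least $s$. For $V\subseteq\mathbb N^n$ let $H_V(t)=\sum_{b\in V}t^{w\cdot b}$, a power series with integer coefficients since $w>0$. A block $b+\mathbb N^Z$ has the series $t^{w\cdot b}\prod_{i\in Z}(1-t^{w_i})^{-1}$. The sets $Z$ vary from block to block, so we take differences with a step that suits all variables: let $W$ be a positive common multiple of $w_1,\dots,w_n$. Then
\[
g_i(t)=\frac{1-t^W}{1-t^{w_i}}=1+t^{w_i}+\dots+t^{W-w_i}
\]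
is a polynomial with nonnegative coefficients. If $|Z|\ge s$, we pair the $s$ factors of $(1-t^W)^s$ with $s$ indices in $Z$; the product of $(1-t^W)^s$ with the series of the block is then a product of $t^{w\cdot b}$, of $s$ polynomials $g_i$ and of geometric series, so its coefficients are nonnegative. Summing over the blocks, we see that $(1-t^W)^sH_{\mathbb N^n\setminus E}(t)$ has nonnegative coefficients. On the other hand, with $g=g_1\cdots g_s$,
\begin{equation}\label{eq:series}
(1-t^W)^sH_{\mathbb N^n\setminus E}(t)=\frac{g(t)}{\prod_{i=s+1}^n(1-t^{w_i})}-(1-t^W)^sH_E(t),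
\end{equation}
and $g$ does not depend on $k$. We compare the coefficients of $t^{k\varphi}$.

Since $H_E(t)=|T_0|t^{k\varphi}+(\text{terms of higher degree})$ and $(1-t^W)^s$ has constant term $1$, the coefficient of $t^{k\varphi}$ in $(1-t^W)^sH_E(t)$ is $|T_0|\ge k^\lambda/\lambda!$.

The denominator of the first term in \eqref{eq:series} has $n-s=\lambda$ factors. If $\lambda=0$, the first term is $g$, its coefficient of $t^{k\varphi}$ vanishes for $k\varphi>\deg g$, and the coefficient in \eqref{eq:series} is then at most $-1$. Let $\lambda\ge1$. The coefficient of $t^r$ in $\prod_{i>s}(1-t^{w_i})^{-1}$ is the number of solutions of $\sum_{i>s}w_iz_i=r$ in $\mathbb N^\lambda$. It is at most $(r+1)^{\lambda-1}$, because each $z_i$ lies in $\{0,\dots,r\}$ and the last one is determined by the others. As $g$ has nonnegative coefficients with sum $g(1)$, the coefficient of $t^{k\varphi}$ in \eqref{eq:series} is at most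
\[
g(1)(k\varphi+1)^{\lambda-1}-k^\lambda/\lambda! ,
\]
which is negative for all $k$ beyond a bound that depends only on $w$, $\varphi$ and $\lambda$. In both cases we have a contradiction for large $k$, so $\operatorname{sdepth}(S/J_k)\le s-1=n-\ell$ by Lemma~\ref{lem:blocks}.

This proves the upper bounds with $k_0$ depending only on $I$. Taking $J_k=\overline{I^k}$ and combining them with Theorem~\ref{thm:lower} and \eqref{eq:HT} gives the displayed equalities, and the proof of Theorem~\ref{thm:upper} is complete. \qed

\begin{remark}
The upper bounds can fail for small $k$. Let $S=\mathbb K[x,y,z]$ and $k=1$; both ideals below are radical, hence integrally closed. For $I=\mathfrak m$ we have $n-\ell+1=1$, but sorting monomials by their support gives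
\[
\mathfrak m=x\,\mathbb K[x,y]\oplus y\,\mathbb K[y,z]\oplus z\,\mathbb K[x,z]\oplus xyz\,S ,
\]
so $\operatorname{sdepth}(\mathfrak m)\ge2$. For $I=(xy,yz,xz)$ the three exponents span a triangle, which is the face of $P$ on which $a_1+a_2+a_3$ is minimal, so $\lambda=2$ and $n-\ell=0$; but $S/I=\mathbb K[x]\oplus y\,\mathbb K[y]\oplus z\,\mathbb K[z]$ shows that $\operatorname{sdepth}(S/I)\ge1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BA}
Bivi\`a-Ausina, \emph{Comm. Algebra} \textbf{31} (2003).

\bibitem{HS}
Huneke and Swanson, \emph{Integral Closure of Ideals, Rings, and Modules}.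

\bibitem{SF}
S.~A. Seyed Fakhari, \emph{On the depth and Stanley depth of integral closure of powers of monomial ideals}, arXiv:1808.03189 (2018).

\end{thebibliography}
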